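# Limiting Sobolev estimates for elliptic canceling operators in all critical spaces

## 1. The estimate, its hypotheses and its exponents

Throughout, $n\ge 2$ and $k\ge 1$ are integers, and $V$, $E$ are finite-dimensional real vector spaces, which we equip with Euclidean structures. We consider an operator
$$A(D)u=\sum_{|\alpha|=k}A_\alpha\,\partial^\alpha u,\qquad A_\alpha\in\mathcal L(V,E),$$
on $\mathbf R^n$, with symbol $A(\xi)=\sum_{|\alpha|=k}A_\alpha\xi^\alpha\in\mathcal L(V,E)$.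

**Theorem 1.** Suppose that $A(D)$ is elliptic, meaning that $A(\xi)$ is injective for every $\xi\ne0$, and canceling, meaning that
$$\bigcap_{\xi\in\mathbf R^n\setminus\{0\}}A(\xi)[V]=\{0\}.$$
Let $p\in(1,\infty)$ and $s\in\mathbf R$ satisfy $\frac1p-\frac sn=1-\frac kn$, that is,
$$s=k-\frac n{p'},\qquad \frac1p+\frac1{p'}=1. \tag{1}$$
Then there is a constant $C=C(A,p)$ such that for every $u\in C^\infty_c(\mathbf R^n;V)$
$$\|u\|_{\dot W^{s,p}}\le C\,\|A(D)u\|_{L^1+\dot W^{s-k,p}}. \tag{2}$$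

So the estimate holds for every admissible pair $(s,p)$, with no exceptional pair, for all $n\ge2$, $k\ge1$. The question was posed in Jean Van Schaftingen, "Limiting Sobolev inequalities for vector fields and canceling linear differential operators", arXiv:1104.0192 (2011). The case $s=k-1$, $p=\frac n{n-1}$ is the known result (Bourgain–Brezis; Van Schaftingen), and the question concerned all other $s$. (The question is printed there with "$s\neq1$" and "$\dot W^{k-s,p}$"; the scaling relation and the known case show that $s\ne k-1$ and $\dot W^{s-k,p}$ are intended.) The proof below also covers $s=k-1$.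

**Exponents.** By (1), the admissible pairs are parametrized by $p\in(1,\infty)$. We have $k-n<s<k$, and the order of the space on the right is always negative: $s-k=-n/p'$. The order $s$ itself may be positive, zero or negative. For $n=2$, $k=1$, the choice $p=2$ gives $s=0$ and the choice $p=4$ gives $s=-\frac12$.

**Norms.** For an integer $m\ge0$, $\|u\|_{\dot W^{m,p}}=\|D^mu\|_{L^p}$. For $t=m+\sigma$ with $m\in\mathbf N$, $\sigma\in(0,1)$, the norm is the Gagliardo seminorm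
$$\Big(\iint\frac{|D^mu(x)-D^mu(y)|^p}{|x-y|^{n+\sigma p}}\,dx\,dy\Big)^{1/p}.$$
For $t<0$, $\dot W^{t,p}$ is the dual of $\dot W^{-t,p'}$. Concretely, a distribution $g$ belongs to $\dot W^{t,p}$ if
$$\|g\|_{\dot W^{t,p}}=\sup\{|\langle g,\phi\rangle|:\phi\in C_c^\infty,\ \|\phi\|_{\dot W^{-t,p'}}\le1\}<\infty.$$
Now $\|\cdot\|_{\dot W^{-t,p'}}$ is a continuous seminorm on $\mathcal S$. In the fractional case this follows from $\|f(\cdot+h)-f\|_{p'}\le\min(2\|f\|_{p'},|h|\|\nabla f\|_{p'})$ with $f=\partial^\alpha\phi$. Since $C_c^\infty$ is dense in $\mathcal S$, such a $g$ extends to a tempered distribution with $|\langle g,\phi\rangle|\le\|g\|_{\dot W^{t,p}}\|\phi\|_{\dot W^{-t,p'}}$ for all $\phi\in\mathcal S$. Finally,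
$$\|g\|_{L^1+\dot W^{t,p}}=\inf\{\|g_1\|_{L^1}+\|g_2\|_{\dot W^{t,p}}:\ g=g_1+g_2\}.$$

**Examples of the two hypotheses.** For the gradient ($V=\mathbf R$, $E=\mathbf R^n$, $k=1$), $A(\xi)v=v\xi$. It is injective for $\xi\neq0$ with range the line $\mathbf R\xi$, and two different lines meet only at $0$. Since $n\ge2$, the gradient is elliptic and canceling. For the Laplacian ($V=E=\mathbf R$, $k=2$), $A(\xi)=|\xi|^2$ is injective, but its range is $\mathbf R$ for every $\xi\ne0$: elliptic, not canceling. The same happens for the Cauchy–Riemann operator $(u_1,u_2)\mapsto(\partial_1u_1-\partial_2u_2,\ \partial_2u_1+\partial_1u_2)$ on $\mathbf R^2$. Its symbol is a $2\times2$ matrix of determinant $|\xi|^2$, so every $A(\xi)$ with $\xi\ne 0$ is onto.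

One way to read canceling: if $e\ne0$ lies in every $A(\xi)[V]$, then at the level of symbols the point mass $e\,\delta_0$ can be written as $A(D)u$. Canceling says that no point mass can be written this way.

## 2. Two computations in the plane

**Gradient, $n=2$, $k=1$, $p=2$, $s=0$, right-hand side in $L^1$ only.** For $u\in C_c^\infty(\mathbf R^2)$,
$$|u(x_1,x_2)|^2\le\Big(\int|\partial_1u(\tau,x_2)|\,d\tau\Big)\Big(\int|\partial_2u(x_1,\tau)|\,d\tau\Big).$$
The first factor depends only on $x_2$ and the second only on $x_1$. Integrating gives $\|u\|_{L^2}^2\le\|\partial_1u\|_{L^1}\|\partial_2u\|_{L^1}\le\|\nabla u\|_{L^1}^2$.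

**Laplacian, $n=2$, $k=2$, $p=2$, $s=1$.** The estimate would read $\|\nabla u\|_{L^2}\le C\|\Delta u\|_{L^1}$, and it fails. Take $\eta\in C_c^\infty(B(0,1))$ radial, $\eta\ge0$, $\int\eta=1$, put $\eta_{(\epsilon)}=\epsilon^{-2}\eta(\cdot/\epsilon)$ for $0<\epsilon<1$, and let
$$u_\epsilon=\tfrac1{2\pi}\log|\cdot|*(\eta_{(\epsilon)}-\eta).$$
It is smooth, radial, and by the mean value property of $\log|\cdot|$ it vanishes for $|x|\ge1$. Also $\Delta u_\epsilon=\eta_{(\epsilon)}-\eta$ has $L^1$ norm at most $2$. The divergence theorem gives, with $r=|x|$,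
$$2\pi r\,u_\epsilon'(r)=\int_{B(0,r)}(\eta_{(\epsilon)}-\eta)=1-\int_{B(0,r)}\eta\qquad(r\ge\epsilon).$$
Choose $r_0>0$ with $\int_{B(0,r_0)}\eta\le\frac12$. For $\epsilon\le r\le r_0$ we get $u'_\epsilon(r)\ge\frac1{4\pi r}$, hence
$$\int|\nabla u_\epsilon|^2\ge2\pi\int_\epsilon^{r_0}\frac{r\,dr}{16\pi^2r^2}=\frac1{8\pi}\log\frac{r_0}\epsilon\longrightarrow\infty .$$
The mechanism is a datum that looks like a point mass on all scales between $\epsilon$ and $1$. Each dyadic scale contributes the same amount, and the contributions add up. Section 10 shows that this is the general obstruction.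

## 3. The point mass stops the direct inversion

**Littlewood–Paley notation.** Write $\hat f(\xi)=\int e^{-ix\cdot\xi}f(x)\,dx$, so $\widehat{A(D)u}(\xi)=i^kA(\xi)\hat u(\xi)$. For a function $\kappa$ put $\kappa_j(x)=2^{jn}\kappa(2^jx)$, so $\widehat{\kappa_j}(\xi)=\hat\kappa(2^{-j}\xi)$. Fix a real radial $\chi\in C_c^\infty(\mathbf R^n)$ supported in $\{\frac12\le|\xi|\le2\}$ with $\sum_{j\in\mathbf Z}\chi(2^{-j}\xi)=1$ for $\xi\ne0$. Let $\hat\rho=\chi$ (so $\rho$ is real and even) and $\Delta_jf=\rho_j*f$ for $f\in\mathcal S'$. For $t\in\mathbf R$ put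
$$\|f\|_{\dot F^t_{p,r}}=\Big\|\Big(\sum_{j\in\mathbf Z}|2^{jt}\Delta_jf|^r\Big)^{1/r}\Big\|_{L^p}\in[0,\infty],$$
with a supremum over $j$ if $r=\infty$. We shall prove in Section 8 that $\dot W^{s,p}$ norms are $\dot F^s_{p,r}$ norms with $r=2$ if $s\in\mathbf Z$ and $r=p$ otherwise. Fix also a radial $\tilde\chi\in C_c^\infty(\mathbf R^n\setminus0)$ equal to $1$ on $\operatorname{supp}\chi$, let $\hat{\tilde\rho}=\tilde\chi$ and $\tilde\Delta_jf=\tilde\rho_j*f$, so that $\tilde\Delta_j\Delta_j=\Delta_j$.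

Vector-valued versions of scalar facts are taken componentwise, and $V$, $E$, $F$ are complexified without comment where a kernel is complex. $C$ denotes constants that may change from line to line.

**The natural first attempt.** By ellipticity, $B(\xi)=(A(\xi)^*A(\xi))^{-1}A(\xi)^*$ is smooth on $\mathbf R^n\setminus0$, homogeneous of degree $-k$, and $B(\xi)A(\xi)=I$. So $u$ is recovered from $g=A(D)u$ by the multiplier $i^{-k}B$, and one expects (this is correct, see Section 9) that $\|u\|_{\dot F^s_{p,r}}\le C\|g\|_{\dot F^{s-k}_{p,r}}$. If $g=g_1+g_2$, the part $g_2\in\dot W^{s-k,p}$ causes no trouble. For $g_1\in L^1$ we would need $\|g_1\|_{\dot F^{-n/p'}_{p,r}}\le C\|g_1\|_{L^1}$. Each single block satisfies this: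
$$\|2^{-jn/p'}\Delta_jg_1\|_{L^p}\le2^{-jn/p'}\|\rho_j\|_{L^p}\|g_1\|_{L^1}=\|\rho\|_{L^p}\|g_1\|_{L^1},$$
because $\|\rho_j\|_p=2^{jn/p'}\|\rho\|_p$. But there is no decay in $j$, and the sum over $j$ really diverges. For $g_1$ replaced by $\delta_0$ we have $2^{-jn/p'}\Delta_j\delta_0(x)=2^{jn/p}\rho(2^jx)$, so for $r<\infty$ the function inside the $L^p$ norm is
$$H(x)=\Big(\sum_j|2^{jn/p}\rho(2^jx)|^r\Big)^{1/r},\qquad H(2x)=2^{-n/p}H(x).$$
Hence $\int_{2^i\le|x|<2^{i+1}}H^p$ does not depend on $i$. It is positive since $\rho\not\equiv0$ is continuous, so $\int H^p=\infty$. The attempt stops at the point mass.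

**What canceling adds.** Let $Q(\xi)=I-A(\xi)B(\xi)$, the orthogonal projection of $E$ onto $A(\xi)[V]^\perp$. Then $Q(\xi)A(\xi)=0$, so the multiplier $Q$ annihilates $A(D)u$, and the $Q$-part of $g_1$ equals minus the $Q$-part of $g_2$, which is under control. For the gradient, $Q(\xi)e=e-|\xi|^{-2}(\xi\cdot e)\xi$, and $QA=0$ expresses that gradients are curl-free. Since $\ker Q(\xi)=A(\xi)[V]$, canceling means $\bigcap_{\xi\ne0}\ker Q(\xi)=\{0\}$. So if $g_1$ were a point mass $e\,\delta_z$, the $Q$-part would determine $e$. A general $g_1$ is not a point mass. The plan is to compare it, at each scale and near each $x$, with the best point mass. Where the comparison is good, canceling controls $\Delta_jg_1$ by its $Q$-part. The error of the comparison will turn out to be summable over all scales.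

## 4. The inequality for measures and the deviation from a point mass

Let $E,F$ be finite-dimensional Euclidean spaces and let $Q\in C^\infty(\mathbf R^n\setminus0;\mathcal L(E,F))$ be homogeneous of degree $0$ with
$$\bigcap_{\xi\ne0}\ker Q(\xi)=\{0\}. \tag{3}$$
Let $\hat\sigma=\chi Q$, so $\sigma$ is a matrix-valued Schwartz function, and $\Delta^Q_jf=\sigma_j*f$, which by homogeneity has symbol $\chi(2^{-j}\xi)Q(\xi)$. Let $\mu$ be a finite $E$-valued Borel measure, $|\mu|$ its variation and $\|\mu\|=|\mu|(\mathbf R^n)$.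

**Theorem 2.** Let $1<p<\infty$ and $0<r\le\infty$. Then, with $C=C(Q,p,r)$,
$$\|\mu\|_{\dot F^{-n/p'}_{p,r}}\le C\Big(\|\mu\|+\Big\|\Big(\sum_j|2^{-jn/p'}\Delta_j^Q\mu|^r\Big)^{1/r}\Big\|_{L^p}\Big). \tag{4}$$

To measure how far $\mu$ is from a point mass, fix
$$p_1\in(1,\min(2,p)),\qquad N>\frac n{p_1-1},\qquad w(x)=(1+|x|)^{-N},\qquad\theta(x)=\frac{|x|}{1+|x|},$$
where $w,\theta$ are also viewed as functions of $|x|$. We use over and over the inequality
$$w(x-y)\le(1+|x-x'|)^N\,w(x'-y), \tag{5}$$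
which is $1+|x'-y|\le(1+|x-x'|)(1+|x-y|)$ raised to the power $N$. Define
$$\mathcal D_j(x)=\inf_{z\in\mathbf R^n}\int\theta(2^j(y-z))\,w(2^j(x-y))\,d|\mu|(y). \tag{6}$$
For fixed $z$ the integral is continuous in $x$ by dominated convergence, so $\mathcal D_j$ is upper semicontinuous, hence measurable. Since $\theta\le 1$ and $w\le1$, $\mathcal D_j\le\|\mu\|$. The factor $w$ localizes to distance about $2^{-j}$ from $x$. The factor $\theta$ does not charge mass sitting at $z$, charges little for mass much closer to $z$ than $2^{-j}$, and charges fully for mass far from $z$.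

**One point mass.** If $\mu=e\,\delta_{z_1}$, the choice $z=z_1$ shows $\mathcal D_j\equiv0$. The infimum matters: with the fixed choice $z=x$ we would get $|e|(\theta w)(2^j(x-z_1))$, and the computation with $H$ in Section 3, with $\theta w$ in place of $\rho$, shows that such a quantity is not summable over the scales.

**Two point masses.** Let $\mu=e_1\delta_{z_1}+e_2\delta_{z_2}$, $d=|z_1-z_2|>0$. Choosing $z=z_1$ and then $z=z_2$ in (6),
$$\mathcal D_j(x)\le\|\mu\|\,\theta(2^jd)\,\min\big(w(2^j(x-z_1)),w(2^j(x-z_2))\big).$$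
The larger of $|x-z_1|,|x-z_2|$ is at least $d/2$ and at least $|x-z_1|$, so the minimum is at most $(1+2^{j-1}d)^{-N/2}(1+2^j|x-z_1|)^{-N/2}$. Since $p_1<2$ gives $p_1-1<p_1/2<p/2$, we have $N>2n/p$, so $(1+|x|)^{-N/2}\in L^p$ and
$$\|2^{jn/p}\mathcal D_j\|_{L^p}\le C\|\mu\|\,\theta(2^jd)\,(1+2^{j-1}d)^{-N/2}.$$
For $2^jd\le1$ the product of the last two factors is at most $2^jd$. For $2^jd>1$ it is at most $(2^{j-1}d)^{-N/2}$. The sum over all $j\in\mathbf Z$ is bounded by $C\|\mu\|$, uniformly in $d$: only scales near $d$ matter. A pair of masses interacts at one scale.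

Two lemmas make this work in general. Lemma 1 bounds $\Delta_j\mu$ by the $Q$-part and $\mathcal D_j$; Lemma 2 sums the $\mathcal D_j$. Let $\mathfrak M$ be the centered Hardy–Littlewood maximal operator.

## 5. Comparing $\Delta_j\mu$ with its $Q$-part

**Lemma 1.** For $0<a\le1$,
$$|\Delta_j\mu(x)|\le C\,\mathfrak M(|\Delta_j^Q\mu|^a)(x)^{1/a}+C\,2^{jn}\mathcal D_j(x),$$
with $C$ independent of $j$, $x$, $\mu$.

**Step 0: reduce to scale one.** Let $\mu^{(j)}$ be the image of $\mu$ under $y\mapsto2^jy$. Then $\Delta_j\mu(x)=\int2^{jn}\rho(2^j(x-y))\,d\mu(y)=2^{jn}(\rho*\mu^{(j)})(2^jx)$, and likewise $\Delta_j^Q\mu(x)=2^{jn}(\sigma*\mu^{(j)})(2^jx)$. Replacing $z$ by $2^jz$ in the infimum, $\mathcal D_j$ for $\mu$ at $x$ equals $\mathcal D_0$ for $\mu^{(j)}$ at $2^jx$. Since $\mathfrak M$ commutes with dilations, we may assume $j=0$.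

**Step 1: compare the kernel at $y$ with the kernel at $z$.** We claim that for all $x,y,z$
$$|\rho(x-y)-\rho(x-z)\,w(y-z)|\le C\,\theta(y-z)\,w(x-y), \tag{7}$$
and the same for $\sigma$. If $|y-z|\ge1$, then $\theta(y-z)\ge\frac12$, and it is enough to bound each term by $Cw(x-y)$. We have $|\rho(x-y)|\le Cw(x-y)$, and $|\rho(x-z)|w(y-z)\le Cw(x-z)w(y-z)\le Cw(x-y)$ because $(1+|x-z|)(1+|y-z|)\ge1+|x-y|$.

If $|y-z|<1$, then by the mean value inequality, the decay $|\nabla\rho|\le Cw$ and (5),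
$$|\rho(x-y)-\rho(x-z)|\le|y-z|\sup_{|v|\le1}|\nabla\rho(x-y+v)|\le C|y-z|\,w(x-y).$$
Also $1-w(y-z)\le N|y-z|$, so $|\rho(x-z)|(1-w(y-z))\le C\,w(x-z)|y-z|\le C|y-z|\,w(x-y)$, again by (5). Adding, and using $|y-z|\le2\theta(y-z)$, we get (7). Only Schwartz decay of $\rho$ and $\nabla\rho$ was used, so the same holds for $\sigma$.

**Step 2: integrate the comparison.** Put
$$e(z)=\int w(y-z)\,d\mu(y)\in E,\qquad D(x,z)=\int\theta(y-z)\,w(x-y)\,d|\mu|(y).$$
Integrating (7) against $d\mu(y)$ gives, for all $x,z$,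
$$|\rho*\mu(x)-\rho(x-z)e(z)|\le CD(x,z),\qquad|\sigma*\mu(x)-\sigma(x-z)e(z)|\le CD(x,z). \tag{8}$$
Up to the error $D$, both convolutions see $\mu$ as the point mass $e(z)\delta_z$, with the same vector $e(z)$. Note that $\mathcal D_0(x)=\inf_zD(x,z)$.

**Step 3: canceling makes $e$ visible through $\sigma$.** We claim that there is $c>0$ with
$$\int_{B(0,1)}|\sigma(v)e|^a\,dv\ge c|e|^a\qquad\text{for all }e\in E.$$
The left side is continuous in $e$ and homogeneous of degree $a$, so by compactness of the unit sphere it suffices that it is nonzero for $e\ne0$. If it vanishes, then $\sigma e=0$ on $B(0,1)$. Since $\hat\sigma$ has compact support, $\sigma$ is real-analytic, so $\sigma e\equiv0$, and then $\chi(\xi)Q(\xi)e=0$ for all $\xi$. As $\chi$ is radial and not identically zero, it is nonzero on some whole sphere centered at $0$, so $Q(\xi)e=0$ on that sphere and, by homogeneity of degree $0$, for all $\xi\ne0$. By (3), $e=0$.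

**Step 4: conclude.** By Step 3, translated to $B(z,1)$, then (8) and $(\alpha+\beta)^a\le\alpha^a+\beta^a$,
$$c|e(z)|^a\le\int_{B(z,1)}|\sigma(x'-z)e(z)|^a\,dx'\le\int_{B(z,1)}|\sigma*\mu(x')|^a\,dx'+C\int_{B(z,1)}D(x',z)^a\,dx'.$$
Since $B(z,1)\subset B(x,1+|x-z|)$, the first integral is at most $C(1+|x-z|)^n\,\mathfrak M(|\sigma*\mu|^a)(x)$. For $x'\in B(z,1)$ we have $1+|x-x'|\le2(1+|x-z|)$, so (5) gives $D(x',z)\le(1+|x-x'|)^ND(x,z)\le C(1+|x-z|)^ND(x,z)$. The second integral is therefore at most $C(1+|x-z|)^{Na}D(x,z)^a$. Insert this in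
$$|\rho*\mu(x)|^a\le|\rho(x-z)|^a|e(z)|^a+CD(x,z)^a,$$
which is (8) for $\rho$, and use $|\rho(v)|^a(1+|v|)^{n+Na}\le C$. The result is
$$|\rho*\mu(x)|^a\le C\,\mathfrak M(|\sigma*\mu|^a)(x)+C\,D(x,z)^a\qquad\text{for every }z.$$
The left side and the first term on the right do not depend on $z$. Take the infimum over $z$ and then the power $1/a$. $\square$

## 6. Summing the pair interactions over all scales

**Lemma 2.** For $0<r\le\infty$,
$$\Big\|\Big(\sum_j(2^{jn/p}\mathcal D_j)^r\Big)^{1/r}\Big\|_{L^p}\le C\|\mu\|.$$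

We may assume $\mu\ne0$.

**Step 1: bound $\mathcal D_j^{p_1}$ by a pair integral.** Let $G_j(x)=\int w(2^j(x-y))\,d|\mu|(y)\in(0,\|\mu\|]$. Since $\theta\le1$, $\mathcal D_j\le G_j$, hence $\mathcal D_j^{p_1}\le G_j^{p_1-1}\mathcal D_j$. An infimum is at most an average. We average over $z$ with respect to the probability measure $w(2^j(x-z))\,d|\mu|(z)/G_j(x)$ and obtain
$$\mathcal D_j(x)^{p_1}\le G_j(x)^{p_1-2}\iint\theta(2^j(y-z))\,w(2^j(x-y))\,w(2^j(x-z))\,d|\mu|(y)\,d|\mu|(z).$$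

**Step 2: integrate in $x$.** The integrand is symmetric in $(y,z)$, so the double integral is at most twice the same integral over $\{|x-z|\le|x-y|\}$. There $|y-z|\le2|x-y|$, so $w(2^j(x-y))\le2^Nw(2^j(y-z))$. Moreover (5) gives $G_j(z)\le(1+2^j|x-z|)^NG_j(x)$, and since $p_1<2$,
$$G_j(x)^{p_1-2}\le(1+2^j|x-z|)^{N(2-p_1)}\,G_j(z)^{p_1-2}.$$
The variable $x$ now enters only through
$$w(2^j(x-z))\,(1+2^j|x-z|)^{N(2-p_1)}=(1+2^j|x-z|)^{-N(p_1-1)},$$
and $2^{jn}\int(1+2^j|x-z|)^{-N(p_1-1)}dx$ is a finite constant, because $N(p_1-1)>n$. By Tonelli,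
$$2^{jn}\int\mathcal D_j^{p_1}\,dx\le C\int G_j(z)^{p_1-2}\,T_j(z)\,d|\mu|(z),\qquad T_j(z)=\int(\theta w)(2^j(y-z))\,d|\mu|(y). \tag{9}$$

**Step 3: recognize a derivative in the scale.** Fix $z$. For real $\tau>0$ let
$$G(\tau)=\int w(|y-z|/\tau)\,d|\mu|(y),\qquad T(\tau)=\int(\theta w)(|y-z|/\tau)\,d|\mu|(y).$$
As a function of $\varrho\ge0$, $w(\varrho)=(1+\varrho)^{-N}$ satisfies $-\varrho w'(\varrho)=N\frac{\varrho}{1+\varrho}(1+\varrho)^{-N}=N\theta(\varrho)w(\varrho)$. Therefore $\tau\frac{\partial}{\partial\tau}w(|y-z|/\tau)=N(\theta w)(|y-z|/\tau)$, which is bounded by $N$. Differentiating under the integral (dominated convergence on compact intervals of $\tau$),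
$$\tau\,G'(\tau)=N\,T(\tau).$$

**Step 4: pass from the sum to an integral and telescope.** Let $2^{-j}\le\tau\le2^{1-j}$. Then $|y-z|/\tau$ lies between $\frac12 2^j|y-z|$ and $2^j|y-z|$. Since $w$ is decreasing, $\theta$ is increasing, $\theta(\varrho/2)\ge\frac12\theta(\varrho)$ and $w(\varrho/2)\le2^Nw(\varrho)$, we get $T(\tau)\ge\frac12T_j(z)$ and $G(\tau)\le2^NG_j(z)$. As $p_1<2$, the second bound gives $G_j(z)^{p_1-2}\le2^{N(2-p_1)}G(\tau)^{p_1-2}$. Hence $G_j(z)^{p_1-2}T_j(z)\le C\,G(\tau)^{p_1-2}T(\tau)$ on this interval, whose $\frac{d\tau}\tau$-length is $\ln2$. Summing over $j$,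
$$\sum_jG_j(z)^{p_1-2}T_j(z)\le C\int_0^\infty G^{p_1-2}T\,\frac{d\tau}\tau=\frac CN\int_0^\infty G^{p_1-2}G'\,d\tau\le\frac{C}{N(p_1-1)}\|\mu\|^{p_1-1}, \tag{10}$$
because $0<G\le\|\mu\|$. Integrating (10) against $d|\mu|(z)$ and using (9),
$$\sum_j2^{jn}\int\mathcal D_j^{p_1}\,dx\le C\|\mu\|^{p_1}. \tag{11}$$
This is where $p_1>1$ is used. With $p_1=1$ the last integral in (10) would be $\int_0^\infty G'/G\,d\tau=\log\big(G(\infty)/G(0^+)\big)$, where $G(\infty)=\|\mu\|$ and $G(0^+)=|\mu|(\{z\})$, and this is infinite whenever $\mu$ has no atom at $z$.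

**Step 5: from $p_1$ to $p$ and to every $r$.** Let $\mathcal A(x)=\sup_j2^{jn/p_1}\mathcal D_j(x)$. By (11), $\int\mathcal A^{p_1}\le C\|\mu\|^{p_1}$, so $\mathcal A<\infty$ a.e. Where $\mathcal A=0$, all $\mathcal D_j$ vanish. Elsewhere $\mathcal D_j\le\min(\|\mu\|,2^{-jn/p_1}\mathcal A)$, so
$$2^{jn/p}\mathcal D_j\le\min\big(2^{jn/p}\|\mu\|,\ 2^{jn(1/p-1/p_1)}\mathcal A\big),\qquad\frac1p-\frac1{p_1}<0 .$$
The first bound increases geometrically in $j$ and the second decreases geometrically. They agree when $2^{jn/p_1}=\mathcal A/\|\mu\|$, where both equal $\|\mu\|(\mathcal A/\|\mu\|)^{p_1/p}$. Splitting the sum there gives two geometric series (for $r=\infty$, two suprema), so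
$$\Big(\sum_j(2^{jn/p}\mathcal D_j)^r\Big)^{1/r}\le C\,\|\mu\|\,(\mathcal A/\|\mu\|)^{p_1/p}.$$
The $p$-th power of the right side is $C\|\mu\|^{p-p_1}\mathcal A^{p_1}$, whose integral is at most $C\|\mu\|^p$. $\square$

## 7. Proof of Theorem 2

We use a classical result.

**(FS)** (Fefferman–Stein) For $1<p<\infty$ and $1<r\le\infty$, $\ \|(\sum|\mathfrak Mh_j|^r)^{1/r}\|_{p}\le C\|(\sum|h_j|^r)^{1/r}\|_{p}$.

Choose $0<a\le1$ with $a<r$ (if $r>1$, $a=1$ will do). Put $h_j=2^{-jn/p'}\Delta^Q_j\mu$ and multiply Lemma 1 by $2^{-jn/p'}$. Since $2^{-jn/p'}2^{jn}=2^{jn/p}$,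
$$|2^{-jn/p'}\Delta_j\mu|\le C\,\mathfrak M(|h_j|^a)^{1/a}+C\,2^{jn/p}\mathcal D_j .$$
Take the $\ell^r$ (quasi-)norm in $j$ and the $L^p$ norm in $x$; for $r<1$ the triangle inequality holds up to a constant. For the first term,
$$\Big\|\Big(\sum_j\mathfrak M(|h_j|^a)^{r/a}\Big)^{1/r}\Big\|_{p}=\Big\|\Big(\sum_j\mathfrak M(|h_j|^a)^{r/a}\Big)^{a/r}\Big\|_{p/a}^{1/a}\le C\Big\|\Big(\sum_j|h_j|^r\Big)^{1/r}\Big\|_p,$$
by (FS) with exponents $p/a>1$ and $r/a>1$ (with suprema if $r=\infty$). The second term is bounded by Lemma 2. $\square$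

## 8. Sobolev norms as Littlewood–Paley norms

To return to Sobolev spaces we need three facts about $\dot F^t_{p,r}$ and their identification with $\dot W^{t,p}$. Besides (FS) we use a second classical result.

**(LP)** (Littlewood–Paley) For $1<p<\infty$, $f\in L^p$ and $\hat\kappa\in C_c^\infty(\mathbf R^n\setminus0)$: $\ \|(\sum|\kappa_j*f|^2)^{1/2}\|_p\le C\|f\|_p$ and $\|f\|_p\le C\|(\sum|\Delta_jf|^2)^{1/2}\|_p$.

If $\kappa\in\mathcal S$, then $|\kappa_j*h|\le C\,\mathfrak Mh$ pointwise. Indeed $|\kappa(x)|\le C(1+|x|)^{-n-1}$, and splitting $\mathbf R^n$ into $B(x,2^{-j})$ and the shells $2^{l-j-1}\le|x-y|<2^{l-j}$, $l\ge1$, bounds $|\kappa_j*h(x)|$ by $C\sum_{l\ge0}2^{-l(n+1)}2^{jn}\int_{B(x,2^{l-j})}|h|\le C\sum_l2^{-l}\,\mathfrak Mh(x)$.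

**Lemma 3.** Let $1<p,r<\infty$ and $t\in\mathbf R$.

(i) If $\hat\kappa\in C_c^\infty(\mathbf R^n\setminus0)$, then $\|(\sum_j|2^{jt}\kappa_j*f|^r)^{1/r}\|_p\le C\|f\|_{\dot F^t_{p,r}}$ for $f\in\mathcal S'$.

(ii) If $J\subset\mathbf Z$ is finite, $\phi_j\in C_c^\infty$ and $f=\sum_{j\in J}2^{-jt}\rho_j*\phi_j$, then $\|f\|_{\dot F^t_{p,r}}\le C\|(\sum_{J}|\phi_j|^r)^{1/r}\|_p$, with $C$ independent of $J$.

(iii) For $f,\phi\in\mathcal S$: $\sum_{|j|\le J}\Delta_jf\to f$ in $L^p$ as $J\to\infty$, and $|\int f\phi|\le C\|f\|_{\dot F^t_{p,r}}\|\phi\|_{\dot F^{-t}_{p',r'}}$.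

**Proof of (i).** There is $l_0$ depending on $\operatorname{supp}\hat\kappa$ with $\sum_{|i|\le l_0}\chi(2^{-i}\xi)=1$ on $\operatorname{supp}\hat\kappa$. Hence $\kappa_j*f=\sum_{|i|\le l_0}\kappa_j*\Delta_{j+i}f$, so $2^{jt}|\kappa_j*f|\le C\sum_{|i|\le l_0}\mathfrak M(2^{(j+i)t}\Delta_{j+i}f)$. Apply (FS).

**Proof of (ii).** Put $\phi_j=0$ for $j\notin J$. The functions $\chi(2^{-i}\cdot)$ and $\chi(2^{-j}\cdot)$ have product zero unless $|i-j|\le1$, so
$$2^{it}\Delta_if=\sum_{|i-j|\le1}2^{(i-j)t}\rho_i*\rho_j*\phi_j,\qquad2^{it}|\Delta_if|\le C\sum_{|l|\le1}\mathfrak M\mathfrak M\phi_{i+l}.$$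
Apply (FS) twice.

**Proof of (iii).** Let $\hat\omega(\xi)=\sum_{j\le0}\chi(2^{-j}\xi)$ for $\xi\ne0$ and $\hat\omega(0)=1$. For $0<|\xi|<1$ the terms with $j\ge1$ of the full sum vanish, so $\hat\omega=1$ there. For $|\xi|\ge2$ we have $\hat\omega=0$. Thus $\hat\omega\in C_c^\infty$, and summing $\chi(2^{-j}\xi)$ over $-J\le j\le J$ gives $\hat\omega(2^{-J}\xi)-\hat\omega(2^{J+1}\xi)$, that is,
$$\sum_{|j|\le J}\Delta_jf=f*\omega_J-f*\omega_{-J-1}.$$
Since $\int\omega=1$, $f*\omega_J\to f$ in $L^p$. And $\|f*\omega_{-J-1}\|_p\le\|f\|_1\|\omega_{-J-1}\|_p=2^{-(J+1)n/p'}\|f\|_1\|\omega\|_p\to0$ because $p>1$. Consequently, as $\tilde\rho$ is even,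
$$\int f\phi=\lim_{J\to\infty}\sum_{|j|\le J}\int\Delta_jf\,\phi=\lim_{J\to\infty}\sum_{|j|\le J}\int\Delta_jf\,\tilde\Delta_j\phi .$$
Hölder's inequality in $j$ and then in $x$ bounds this by $\|f\|_{\dot F^t_{p,r}}\|(\sum|2^{-jt}\tilde\Delta_j\phi|^{r'})^{1/r'}\|_{p'}$, and (i) bounds the last factor. (If one norm is $0$, all blocks of that function vanish and $\int f\phi=0$.) $\square$

**Lemma 4.** Let $1<p<\infty$, $s\in\mathbf R$, and let $r=2$ if $s\in\mathbf Z$, $r=p$ otherwise.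

(a) $\|u\|_{\dot W^{s,p}}\le C\|u\|_{\dot F^s_{p,r}}$ for $u\in\mathcal S$.

(b) $\|u\|_{\dot F^s_{p,r}}\le C\|u\|_{\dot W^{s,p}}$ for $u\in C_c^\infty$ if $s\ge0$, and for all $u\in\dot W^{s,p}$ if $s<0$.

**Step 1: (a) for $s=m\in\mathbf N$.** For $|\alpha|=m$, (LP) gives $\|\partial^\alpha u\|_p\le C\|(\sum|\Delta_j\partial^\alpha u|^2)^{1/2}\|_p$. Since $\chi(2^{-j}\xi)(i\xi)^\alpha=2^{jm}\hat\kappa(2^{-j}\xi)$ with $\hat\kappa=(i\xi)^\alpha\chi$, we have $\Delta_j\partial^\alpha u=2^{jm}\kappa_j*u$. Use Lemma 3(i).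

**Step 2: (a) for $s=m+\sigma>0$, $0<\sigma<1$.** Let $f=\partial^\alpha u$ with $|\alpha|=m$, and $b_j=\|\Delta_jf\|_p$. Since $\Delta_jf=\tilde\rho_j*\Delta_jf$ and $\|\tilde\rho_j(\cdot+h)-\tilde\rho_j\|_1\le\min(2\|\tilde\rho\|_1,2^j|h|\|\nabla\tilde\rho\|_1)$,
$$\|\Delta_jf(\cdot+h)-\Delta_jf\|_p\le C\min(1,2^j|h|)\,b_j .$$
By Lemma 3(iii), $\|f(\cdot+h)-f\|_p\le C\sum_j\min(1,2^j|h|)b_j$. The shell $2^{-i-1}\le|h|<2^{-i}$ has measure at most $C2^{-in}$, so
$$\int\frac{\|f(\cdot+h)-f\|_p^p}{|h|^{n+\sigma p}}\,dh\le C\sum_i2^{i\sigma p}\Big(\sum_j\min(1,2^{j-i})\,b_j\Big)^p\le C\sum_j2^{j\sigma p}b_j^p .$$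
The last step is Young's inequality on $\mathbf Z$: with $l=i-j$, $2^{i\sigma}\min(1,2^{j-i})b_j=2^{l\sigma}\min(1,2^{-l})\cdot2^{j\sigma}b_j$, and $2^{l\sigma}\min(1,2^{-l})$ is summable because $0<\sigma<1$. The left side is the $p$-th power of the Gagliardo seminorm of $f$. The right side is $\|(\sum|2^{j\sigma}\Delta_jf|^p)^{1/p}\|_p^p$, and $\Delta_jf=2^{jm}\kappa_j*u$ as in Step 1, so Lemma 3(i) with $r=p$ concludes.

**Step 3: (b) for $s\ge0$.** Write $s=m+\sigma$, $\sigma\in[0,1)$. From $|\xi|^{2m}=\sum_{|\alpha|=m}\frac{m!}{\alpha!}\xi^{2\alpha}$ we get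
$$2^{jm}\Delta_ju=\sum_{|\alpha|=m}\kappa_j^\alpha*\partial^\alpha u,\qquad\widehat{\kappa^\alpha}=\tfrac{m!}{\alpha!}\,i^{-m}\xi^\alpha|\xi|^{-2m}\chi\in C_c^\infty(\mathbf R^n\setminus0),$$
since $\widehat{\kappa^\alpha}(2^{-j}\xi)(i\xi)^\alpha=\frac{m!}{\alpha!}2^{jm}\xi^{2\alpha}|\xi|^{-2m}\chi(2^{-j}\xi)$. If $\sigma=0$, apply (LP) to each $\partial^\alpha u$. If $\sigma>0$, put $f=\partial^\alpha u$. Since $\int\kappa^\alpha=0$, we have $\kappa_j^\alpha*f(x)=\int\kappa^\alpha_j(h)(f(x-h)-f(x))\,dh$, and Jensen's inequality for the measure $|\kappa_j^\alpha(h)|\,dh$, whose mass does not depend on $j$, gives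
$$\|\kappa_j^\alpha*f\|_p^p\le C\int|\kappa_j^\alpha(h)|\,\|f(\cdot-h)-f\|_p^p\,dh .$$
Multiply by $2^{j\sigma p}$ and sum. By $|\kappa_j^\alpha(h)|\le C2^{jn}(1+2^j|h|)^{-n-\sigma p-1}$ we have $\sum_j2^{j\sigma p}|\kappa^\alpha_j(h)|\le C|h|^{-n-\sigma p}$: the $j$ with $2^j|h|\le1$ contribute at most $C\sum2^{j(n+\sigma p)}$, the others at most $C|h|^{-n-\sigma p-1}\sum2^{-j}$, and both are geometric series of the stated size. So $\sum_j2^{j\sigma p}\|\kappa_j^\alpha*f\|_p^p$ is at most $C$ times the $p$-th power of the Gagliardo seminorm of $f$, as required with $r=p$.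

**Step 4: (a) for $s<0$, by duality.** The pair $(-s,p')$ comes with the index $r'$ in the sense of this lemma. For $\phi\in C_c^\infty$, Lemma 3(iii) and Step 3 give
$$\Big|\int u\phi\Big|\le C\|u\|_{\dot F^s_{p,r}}\|\phi\|_{\dot F^{-s}_{p',r'}}\le C\|u\|_{\dot F^s_{p,r}}\|\phi\|_{\dot W^{-s,p'}} .$$
Take the supremum over $\phi$.

**Step 5: (b) for $s<0$, by duality.** Let $J\subset\mathbf Z$ be finite and work with scalar $u$. The functions $2^{js}\Delta_ju$ are smooth. On a ball $B(0,R)$ the $L^p(\ell^r)$ norm of $(2^{js}\Delta_ju)_{j\in J}$ is finite, and by $L^p(\ell^r)$–$L^{p'}(\ell^{r'})$ duality and density of $C_c^\infty(B(0,R))$ it is a supremum of pairings with test functions. Letting $R\to\infty$, the possibly infinite quantity $\|(\sum_J|2^{js}\Delta_ju|^r)^{1/r}\|_p$ is the supremum of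
$$\Big|\sum_J\int2^{js}\Delta_ju\,\phi_j\Big|=|\langle u,\Phi\rangle|,\qquad\Phi=\sum_J2^{js}\rho_j*\phi_j\in\mathcal S,$$
over $\phi_j\in C_c^\infty$ with $\|(\sum_J|\phi_j|^{r'})^{1/r'}\|_{p'}\le1$; evenness of $\rho$ was used. By (a) for $-s>0$ (Steps 1 and 2) and Lemma 3(ii) with $t=-s$,
$$|\langle u,\Phi\rangle|\le\|u\|_{\dot W^{s,p}}\|\Phi\|_{\dot W^{-s,p'}}\le C\|u\|_{\dot W^{s,p}}\|\Phi\|_{\dot F^{-s}_{p',r'}}\le C\|u\|_{\dot W^{s,p}} .$$
Let $J\uparrow\mathbf Z$ and use monotone convergence. $\square$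

## 9. Proof of Theorem 1

Let $r=2$ if $s\in\mathbf Z$ and $r=p$ otherwise. Since $k\in\mathbf Z$, this is the index of Lemma 4 both for $s$ and for $s-k=-n/p'$. Let $B$ and $Q=I-AB$ be as in Section 3. The map $Q(\xi)$ is smooth on $\mathbf R^n\setminus0$, homogeneous of degree $0$, with $\ker Q(\xi)=A(\xi)[V]$ and $Q(\xi)A(\xi)=0$. Canceling is exactly (3).

**Step 1: control the $L^1$ part.** Let $A(D)u=g_1+g_2$ with $g_1\in L^1$, $g_2\in\dot W^{s-k,p}$. The symbol of $\Delta_j^QA(D)$ is $\chi(2^{-j}\xi)Q(\xi)\,i^kA(\xi)=0$, so $\Delta_j^Qg_1=-\Delta_j^Qg_2$. Apply Theorem 2 with $\mu=g_1\,dx$, then Lemma 3(i) with $\kappa=\sigma$, then Lemma 4(b) for the negative order $s-k$: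
$$\|g_1\|_{\dot F^{s-k}_{p,r}}\le C\big(\|g_1\|_{L^1}+\|g_2\|_{\dot F^{s-k}_{p,r}}\big)\le C\big(\|g_1\|_{L^1}+\|g_2\|_{\dot W^{s-k,p}}\big).$$
Adding the bound for $g_2$ itself, $\|A(D)u\|_{\dot F^{s-k}_{p,r}}\le C(\|g_1\|_{L^1}+\|g_2\|_{\dot W^{s-k,p}})$.

**Step 2: invert $A(D)$.** Let $\hat\kappa=i^{-k}\chi B\in C_c^\infty(\mathbf R^n\setminus0)$. By homogeneity of $B$, the Fourier transform of $\kappa_j*A(D)u$ is
$$i^{-k}\chi(2^{-j}\xi)\,2^{jk}B(\xi)\,i^kA(\xi)\hat u(\xi)=2^{jk}\chi(2^{-j}\xi)\hat u(\xi),$$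
that is, $2^{js}\Delta_ju=2^{j(s-k)}\kappa_j*A(D)u$. Lemma 3(i) gives $\|u\|_{\dot F^s_{p,r}}\le C\|A(D)u\|_{\dot F^{s-k}_{p,r}}$, and Lemma 4(a) gives $\|u\|_{\dot W^{s,p}}\le C\|u\|_{\dot F^s_{p,r}}$. Combine with Step 1 and take the infimum over all decompositions $g_1+g_2$. $\blacksquare$

The same argument without Lemma 4 gives, for all $1<p,r<\infty$, $s=k-n/p'$ and $u\in C_c^\infty$,
$$\|u\|_{\dot F^s_{p,r}}+\|A(D)u\|_{\dot F^{s-k}_{p,r}}\le C\big(\|g_1\|_{L^1}+\|g_2\|_{\dot F^{s-k}_{p,r}}\big)\quad\text{whenever }A(D)u=g_1+g_2,\ g_1\in L^1. \tag{12}$$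

## 10. Canceling is necessary at each single pair

The logarithm of Section 2 returns here for a general operator.

**Theorem 3.** For elliptic $A(D)$ the following are equivalent:

(a) $A(D)$ is canceling;

(b) for every admissible $(s,p)$ the estimate of Theorem 1 holds;

(c) for some admissible $(s,p)$, $\|u\|_{\dot W^{s,p}}\le C\|A(D)u\|_{L^1}$ for all $u\in C_c^\infty$.

Theorem 1 is (a)$\Rightarrow$(b). For (b)$\Rightarrow$(c) use $\|g\|_{L^1+\dot W^{s-k,p}}\le\|g\|_{L^1}$. It remains to prove (c)$\Rightarrow$(a). Let $r$ be as in Lemma 4, and suppose that $0\ne e\in\bigcap_{\xi\ne0}A(\xi)[V]$. Then $A(\xi)B(\xi)e=e$ for $\xi\ne0$, since $A(\xi)B(\xi)$ is the orthogonal projection onto $A(\xi)[V]$.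

**Step 1: build functions whose image looks like $e\,\delta_0$ on many scales.** Take a real radial $\zeta\in\mathcal S$ with $\hat\zeta=1$ for $|\xi|\le1$ and $\hat\zeta=0$ for $|\xi|\ge2$. Write $\zeta_{(\epsilon)}=\epsilon^{-n}\zeta(\cdot/\epsilon)$, and for $0<\epsilon<1$ set
$$\hat u_\epsilon(\xi)=\big(\hat\zeta(\epsilon\xi)-\hat\zeta(\xi/\epsilon)\big)\,i^{-k}B(\xi)e .$$
The difference in parentheses vanishes for $|\xi|\le\epsilon$ (both terms are $1$) and for $|\xi|\ge2/\epsilon$ (both are $0$), so $\hat u_\epsilon$ is smooth with compact support and $u_\epsilon\in\mathcal S$. Since $B(-\xi)=(-1)^kB(\xi)$, $u_\epsilon$ is real. Also $A(D)u_\epsilon=(\zeta_{(\epsilon)}-\zeta_{(1/\epsilon)})e$, hence $\|A(D)u_\epsilon\|_{L^1}\le2\|\zeta\|_{L^1}|e|$.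

**Step 2: apply (c) to truncations.** With $\eta\in C_c^\infty$, $\eta=1$ near $0$, put $v_R=u_\epsilon\,\eta(\cdot/R)$; then $v_R\to u_\epsilon$ in $\mathcal S$ as $R\to\infty$. In particular $\Delta_jv_R\to\Delta_ju_\epsilon$ pointwise and $A(D)v_R\to A(D)u_\epsilon$ in $L^1$. By Fatou's lemma, Lemma 4(b) and (c),
$$\|u_\epsilon\|_{\dot F^s_{p,r}}\le\liminf_{R\to\infty}\|v_R\|_{\dot F^s_{p,r}}\le C\lim_{R\to\infty}\|A(D)v_R\|_{L^1}=C\|A(D)u_\epsilon\|_{L^1}\le C',$$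
with $C'$ independent of $\epsilon$. (For $s<0$, Lemma 4(b) applies since $v_R\in\dot W^{s,p}$ by (c).)

**Step 3: count the scales.** Let $4\epsilon\le2^j\le(2\epsilon)^{-1}$. On $\{2^{j-1}\le|\xi|\le2^{j+1}\}$ we have $\epsilon|\xi|\le1$ and $|\xi|/\epsilon\ge2$, so $\hat\zeta(\epsilon\xi)-\hat\zeta(\xi/\epsilon)=1$. Hence $\Delta_ju_\epsilon=2^{-jk}\kappa_je$ with $\hat\kappa=i^{-k}\chi B$. Since $s-k+n=n/p$, we get $2^{js}\Delta_ju_\epsilon(x)=2^{jn/p}\kappa(2^jx)e$. As $\epsilon\to0$ the range of $j$ increases to $\mathbf Z$, so monotone convergence and Step 2 give $\|H\|_{L^p}\le C'$ for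
$$H(x)=\Big(\sum_{j\in\mathbf Z}|2^{jn/p}\kappa(2^jx)e|^r\Big)^{1/r},\qquad H(2x)=2^{-n/p}H(x).$$
So $\int_{2^i\le|x|<2^{i+1}}H^p$ is independent of $i$. It is positive, because $B(\xi)e\ne0$ (as $A(\xi)B(\xi)e=e$), so $\kappa e$ is continuous and not identically zero. Hence $\int H^p=\infty$, a contradiction. $\square$

## 11. Cocanceling operators and a dual solvability statement

Theorem 2 does not mention $A(D)$, and it applies directly to measures subject to a differential condition. For an operator $L(D)$, the condition that replaces canceling is $\bigcap_{\xi\ne0}\ker L(\xi)=\{0\}$; this is what cocanceling means here. The divergence is an example: $L(\xi)e=\xi\cdot e$ has kernel $\xi^\perp$, and the intersection of all these is $\{0\}$. The operator $(f_1,f_2)\mapsto\Delta f_1$ is not one, since $(0,1)$ lies in every kernel.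

**Theorem 4.** Let $L(D)$ be any homogeneous constant-coefficient operator of order $\ell\ge1$ from $E$ to $F$, and $1<p,r<\infty$. The estimate
$$\|\mu\|_{\dot F^{-n/p'}_{p,r}}\le C\big(\|\mu\|+\|L(D)\mu\|_{\dot F^{-\ell-n/p'}_{p,r}}\big)\quad\text{for all finite measures }\mu$$
holds if and only if $\bigcap_{\xi\ne0}\ker L(\xi)=\{0\}$.

**Step 1: sufficiency.** Apply Theorem 2 with $Q(\xi)=|\xi|^{-\ell}L(\xi)$, which is homogeneous of degree $0$ under positive dilations (all that Sections 4–7 use) and satisfies (3). With $\hat\tau=i^{-\ell}|\xi|^{-\ell}\chi$, the symbol of $2^{-j\ell}\tau_j*L(D)$ is $2^{-j\ell}\,i^{-\ell}\,2^{j\ell}|\xi|^{-\ell}\chi(2^{-j}\xi)\,i^\ell L(\xi)=\chi(2^{-j}\xi)Q(\xi)$, so $\Delta_j^Q\mu=2^{-j\ell}\tau_j*L(D)\mu$. Lemma 3(i) with $t=-\ell-n/p'$ bounds the last term of (4).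

**Step 2: necessity.** Let $0\ne e\in\bigcap_{\xi\neq0}\ker L(\xi)$, and take $\mu=(\zeta_{(\epsilon)}-\zeta_{(1/\epsilon)})e\,dx$ with $\zeta$ from Section 10. Then $L(D)\mu=0$ and $\|\mu\|\le2\|\zeta\|_{L^1}|e|$. For $4\epsilon\le2^j\le(2\epsilon)^{-1}$, $\Delta_j\mu=\rho_je$, so $2^{-jn/p'}\Delta_j\mu(x)=2^{jn/p}\rho(2^jx)e$. As $\epsilon\to0$, monotone convergence and the computation of $H$ in Section 3 show that the left side of the estimate tends to $\infty$. $\square$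

**Corollary 5.** Let $A(D)$ be elliptic and canceling, with formal adjoint $A(D)^*$, and let $1<q,r<\infty$. For every $\phi\in C_c^\infty(\mathbf R^n;E)$ there is $\psi\in L^\infty(\mathbf R^n;E)$ with
$$A(D)^*\psi=A(D)^*\phi,\qquad\|\psi\|_{L^\infty}+\|\psi\|_{\dot F^{n/q}_{q,r}}\le C\|\phi\|_{\dot F^{n/q}_{q,r}} .$$

Let $p=q'$ and $t=n/q=n/p'$. If $\|\phi\|_{\dot F^t_{q,r}}$ were infinite, $\psi=\phi$ would do, so assume it is finite.

**Step 1: a seminorm in which the functional is bounded.** On $L^1(\mathbf R^n;E)$ set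
$$\mathcal N(g)=\inf\{\|g_1\|_{L^1}+\|g_2\|_{\dot F^{-t}_{p,r'}}:\ g=g_1+g_2,\ g_i\in L^1\}.$$
It is a seminorm, and $g_2=0$ shows $\mathcal N(g)\le\|g\|_{L^1}$. By Lemma 3(iii) and (12), with $r'$ in place of $r$ and $s-k=-t$, for $u\in C_c^\infty$
$$\Big|\int\phi\cdot A(D)u\Big|\le C\|\phi\|_{\dot F^t_{q,r}}\|A(D)u\|_{\dot F^{-t}_{p,r'}}\le C\|\phi\|_{\dot F^t_{q,r}}\,\mathcal N(A(D)u).$$

**Step 2: extend.** The value $\int\phi\cdot A(D)u$ depends only on $A(D)u$ and is linear in it. By Hahn–Banach it extends to a linear functional $\Lambda$ on $L^1$ with $|\Lambda g|\le C\|\phi\|_{\dot F^t_{q,r}}\mathcal N(g)$. As $\mathcal N\le\|\cdot\|_{L^1}$, there is $\psi\in L^\infty$ with $\Lambda g=\int\psi\cdot g$ and $\|\psi\|_{L^\infty}\le C\|\phi\|_{\dot F^t_{q,r}}$. The identity $\int\psi\cdot A(D)u=\int\phi\cdot A(D)u$ for all $u\in C_c^\infty$ is the equation $A(D)^*\psi=A(D)^*\phi$.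

**Step 3: the Littlewood–Paley bound on $\psi$.** Let $J\subset\mathbf Z$ be finite, $\phi_j\in C_c^\infty$, and $g=\sum_{j\in J}2^{jt}\rho_j*\phi_j\in\mathcal S$. Since $\mathcal N(g)\le\|g\|_{\dot F^{-t}_{p,r'}}$ (take $g_1=0$), Lemma 3(ii) with $-t$ in place of $t$ gives
$$\Big|\sum_J\int2^{jt}\Delta_j\psi\cdot\phi_j\Big|=|\Lambda g|\le C\|\phi\|_{\dot F^t_{q,r}}\|g\|_{\dot F^{-t}_{p,r'}}\le C\|\phi\|_{\dot F^t_{q,r}}\Big\|\Big(\sum_J|\phi_j|^{r'}\Big)^{1/r'}\Big\|_p .$$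
By duality, exactly as in Step 5 of Lemma 4 and with $p'=q$, $\|(\sum_J|2^{jt}\Delta_j\psi|^r)^{1/r}\|_q\le C\|\phi\|_{\dot F^t_{q,r}}$. Let $J\uparrow\mathbf Z$. $\square$
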